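\title{Pro-$p$ completions of surface groups of odd genus\\ are pro-$p$ limit groups}

\begin{abstract}
Pro-$p$ limit groups are the finitely generated closed subgroups of the groups obtained from finitely generated free pro-$p$ groups by iterated extensions of centralizers. We prove that, for every prime $p$, the pro-$p$ completion of an orientable surface group of odd genus $g\ge 3$ is a pro-$p$ limit group. It embeds in a group obtained by two extensions of centralizers, as a retract of an open normal subgroup of index $p$. Injectivity is proved with a homomorphism to a wreath product. For odd $p$ we deduce that a Demushkin group is a pro-$p$ limit group if and only if it needs at least four generators or is isomorphic to $\mathbb Z_p^2$.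
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a prime $p$. In a free pro-$p$ group two commuting elements are powers of a common element. The most economical way to create more commutation is to take a procyclic subgroup $C$ that equals its own centralizer and to adjoin new elements that commute with $C$ and with each other and satisfy no further relation. Pro-$p$ limit groups are the groups found inside the results of finitely many such steps.

\begin{definition}\label{def:limit}
Let $\mathcal G_0$ be the class of finitely generated free pro-$p$ groups. For $n>0$ let $\mathcal G_n$ be the class of \emph{centralizer extensions} $K\amalg_C A$, where $K\in\mathcal G_{n-1}$, $C$ is a procyclic subgroup of $K$ with $C_K(C)=C$ (we call such a subgroup \emph{self-centralizing}), $A\simeq\mathbb Z_p^k$ is a free abelian pro-$p$ group of finite rank containing $C$ as a direct summand, and $\amalg_C$ is the free pro-$p$ product with amalgamation along $C$. The class $\mathcal L$ of \emph{pro-$p$ limit groups} consists of $\mathcal G_0$ and of all finitely generated closed subgroups of groups in $\mathcal G_n$, $n>0$.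
\end{definition}

For example, $\mathbb Z_p^k=\mathbb Z_p\amalg_{\mathbb Z_p}\mathbb Z_p^k$ lies in $\mathcal G_1$. The class $\mathcal L$ is closed under passing to finitely generated closed subgroups, in particular to open subgroups.

For $g\ge1$ let
\[
\Gamma_g=\langle a_1,b_1,\dots,a_g,b_g\mid [a_1,b_1]\cdots[a_g,b_g]=1\rangle
\]
be the orientable surface group of genus $g$, and let $\widehat\Gamma_g$ be its pro-$p$ completion. It is a Demushkin group, that is, a pro-$p$ Poincar\'e duality group of dimension $2$ (see Section~\ref{sec:demushkin}), with minimal number of generators $2g$. In genus one, $\widehat\Gamma_1=\mathbb Z_p^2\in\mathcal L$. In higher genus the following is known.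
\begin{itemize}
\item[(a)] (Kochloukova--Zalesskii) If $g$ is even, then $\widehat\Gamma_g$ is a pro-$p$ limit group, and it is fully residually free pro-$p$: every finite set of nontrivial elements has only nontrivial images under some homomorphism to a free pro-$p$ group.
\item[(b)] If $p=2$, then every Demushkin group whose minimal number of generators is even and greater than $2$ is a pro-$2$ limit group. In particular $\widehat\Gamma_g\in\mathcal L$ for $p=2$ and all $g\ge2$.
\end{itemize}
These results leave open the case of odd $p$ and odd $g\ge3$. We take the resulting question from Souza and Zalesskii \cite{SZ}: \emph{if $p$ is odd and $g\ge3$ is odd, is $\widehat\Gamma_g$ a pro-$p$ limit group?}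

Nothing in Definition~\ref{def:limit} suggests that the parity of the genus should matter, so one expects the answer yes. Finite covers show why the question nevertheless does not reduce to (a). A normal subgroup $\Gamma'$ of index $p^k$ in $\Gamma_{g_0}$ is a surface group of genus $g$ with $g-1=p^k(g_0-1)$, by multiplicativity of the Euler characteristic. Its pro-$p$ completion is an open subgroup of $\widehat\Gamma_{g_0}$, because a normal subgroup of $p$-power index in $\Gamma'$ contains the intersection of its finitely many conjugates under $\Gamma_{g_0}$, which is normal of $p$-power index in $\Gamma_{g_0}$. For $p=2$ every odd genus $g\ge3$ is reached from an even one: write $g-1=2^km$ with $m$ odd, put $g_0=m+1$, and take the kernel of a surjection $\Gamma_{g_0}\to\mathbb Z/2^k$. For odd $p$ the formula gives $g\equiv g_0 \pmod 2$, and odd genus is never reached.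

The answer is yes, and the proof applies to a slightly larger family of groups. Let $h\ge1$ and $q\in\{0,p,p^2,\dots\}$, with the convention $x^0=1$. Put
\begin{equation}\label{eq:w}
w=a_1^{q}[a_1,b_1]\cdots[a_h,b_h],
\end{equation}
let $w'$ be the same word in letters $a_i',b_i'$, and consider the pro-$p$ presentation
\begin{equation}\label{eq:G}
G(h,q)=\langle a_i,b_i,a_i',b_i'\ (1\le i\le h),\ u,\ t \mid t\,(wu)\,t^{-1}=w'u\rangle .
\end{equation}

\begin{theorem}\label{thm:main}
Let $p$ be any prime, $h\ge1$ and $q\in\{0,p,p^2,\dots\}$.
\begin{itemize}
\item[(i)] The group $G(h,q)$ embeds in a group $H\in\mathcal G_2$, and its image is a retract of an open normal subgroup of index $p$ in $H$. In particular $G(h,q)\in\mathcal L$.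
\item[(ii)] $G(h,0)\simeq\widehat\Gamma_{2h+1}$. Hence $\widehat\Gamma_g\in\mathcal L$ for every odd $g\ge3$.
\end{itemize}
\end{theorem}

Together with (a), this gives $\widehat\Gamma_g\in\mathcal L$ for all primes $p$ and all $g\ge2$. The parameter $q$ is there for the following classification.

\begin{theorem}\label{thm:demushkin}
Let $p$ be odd and let $D$ be a pro-$p$ Demushkin group with minimal number of generators $d$. Then $D\in\mathcal L$ if and only if $d\ge4$ or $D\simeq\mathbb Z_p^2$.
\end{theorem}

We make no claim on whether $\widehat\Gamma_g$ is fully residually free pro-$p$ for odd $g$.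

The method is as follows. A closed surface of genus $2h$ is the double of a surface with one boundary circle, and a closed surface of genus $2h+1$ is the double of a surface with two boundary circles. A double maps in a natural way to a group with one centralizer extension for each boundary circle, and two things have to be proved: that this map is injective, and that the second extension is made along a self-centralizing subgroup. Section~\ref{sec:even} shows the injectivity argument in the case of one circle, Section~\ref{sec:odd} sets up the case of two circles, and Sections~\ref{sec:centralizer} and~\ref{sec:embedding} prove the two points.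

\section{Conventions and standard facts}\label{sec:prelim}

From now on, unless we say otherwise, groups are pro-$p$, subgroups are closed, homomorphisms are continuous, presentations are pro-$p$ presentations, and $\langle\ \rangle$ denotes the closed subgroup generated. Two homomorphisms that agree on a generating set are equal. We write $[x,y]=xyx^{-1}y^{-1}$. In a pro-$p$ group $P$ the power $x^\lambda$ is defined for $\lambda\in\mathbb Z_p$, it depends continuously on $(\lambda,x)$, and $\langle x\rangle=\{x^\lambda:\lambda\in\mathbb Z_p\}$. The pro-$p$ completion of a finitely presented abstract group is the pro-$p$ group with the same presentation, since both have the same homomorphisms to pro-$p$ groups.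

\subsection*{Free pro-$p$ groups} Let $Y$ be a profinite space. The \emph{free pro-$p$ group on $Y$} is a pro-$p$ group $E$ with a continuous map $Y\to E$ such that every continuous map from $Y$ to a pro-$p$ group $P$ factors through a unique homomorphism $E\to P$. It is determined by this property, it is generated by the image of $Y$, and if $Y=\varprojlim Y_i$ with $Y_i$ finite, it is the inverse limit of the free pro-$p$ groups on the sets $Y_i$. We use the pro-$p$ version of the Nielsen--Schreier theorem: closed subgroups of free pro-$p$ groups are free pro-$p$. We need it only in the form that a finitely generated subgroup of $E$ is free pro-$p$ of finite rank. In particular $\langle y\rangle\simeq\mathbb Z_p$ for $1\ne y\in E$, so $y^\lambda=1$ forces $\lambda=0$.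

\begin{lemma}\label{lem:free}
Let $E$ be a free pro-$p$ group on a profinite space, and let $1\ne y\in E$ not be a $p$-th power in $E$. Then $C_E(y)=\langle y\rangle$. This applies to every $y$ with nontrivial image under some homomorphism $E\to\mathbb Z/p$, for example to an element of a basis.
\end{lemma}

\begin{proof}
Let $z\in C_E(y)$. The subgroup $\langle y,z\rangle$ is nontrivial, abelian, and free pro-$p$ of finite rank, so it equals $\langle e\rangle\simeq\mathbb Z_p$ for some $e$. Write $y=e^\lambda$. If $\lambda\in p\mathbb Z_p$, then $y=(e^{\lambda/p})^p$, which is excluded. So $\lambda$ is a unit and $z\in\langle e\rangle=\langle y\rangle$. The last sentence holds because $p$-th powers map to $0$ in $\mathbb Z/p$.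
\end{proof}

To test the word $w$ we use the Heisenberg group $\mathrm{Heis}$ of upper unitriangular $3\times3$ matrices over $\mathbb F_p$. With $\xi=I+E_{12}$ and $\eta=I+E_{23}$ one has $[\xi,\eta]=\zeta:=I+E_{13}$, and the commutator subgroup is $\langle\zeta\rangle$, of order $p$. For odd $p$ the exponent is $p$, since $(I+M)^p=I+pM+\binom p2M^2=I$ when $M^3=0$.

\begin{lemma}\label{lem:w}
Let $F_0$ be the free pro-$p$ group on $a_1,b_1,\dots,a_h,b_h$, $h\ge1$, and let $w\in F_0$ be given by \eqref{eq:w}. Then $w\ne1$. If $p$ is odd or $q=0$, then $w$ is not a $p$-th power in $F_0$.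
\end{lemma}

\begin{proof}
Let $\chi\colon F_0\to\mathrm{Heis}$ send $a_1\mapsto\xi$, $b_1\mapsto\eta$ and the other generators to $1$. Since $\xi^p=1$, we have $\chi(w)=\xi^q\zeta=\zeta\neq1$, so $w\ne1$. If $p$ is odd, $\chi$ kills all $p$-th powers, so $w$ is not one. Let $q=0$ and suppose $w=y^p$. The abelianization $\mathbb Z_p^{2h}$ of $F_0$ is torsion-free and $w$ maps to $0$ in it, so $y\in[F_0,F_0]$. Then $\chi(y)\in\langle\zeta\rangle$ and $\chi(w)=\chi(y)^p=1$, a contradiction.
\end{proof}

\subsection*{Centralizer extensions} The free pro-$p$ product with amalgamation is the pushout in the category of pro-$p$ groups. Let $c\in K$ with $\langle c\rangle\simeq\mathbb Z_p$, and let $\langle c\rangle\times\langle s\rangle\simeq\mathbb Z_p^2$. A homomorphism $K\amalg_{\langle c\rangle}(\langle c\rangle\times\langle s\rangle)\to P$ is then the same as a homomorphism $\alpha\colon K\to P$ together with an element of $P$, the image of $s$, that commutes with $\alpha(c)$. Taking $\alpha=\mathrm{id}_K$ and $s\mapsto1$ gives a retraction onto $K$, so $K$ embeds in the extension, and we regard it as a subgroup. The subgroup $\langle c\rangle$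 is self-centralizing in $K$ if and only if $C_K(c)=\langle c\rangle$.

\subsection*{Semidirect and wreath products} If $Q$ acts continuously on $N$ by automorphisms, then $N\rtimes Q$ is a pro-$p$ group in which $fnf^{-1}=f\cdot n$ for $f\in Q$, $n\in N$. A homomorphism $N\rtimes Q\to P$ is a pair of homomorphisms $\theta\colon N\to P$, $\beta\colon Q\to P$ with $\theta(f\cdot n)=\beta(f)\theta(n)\beta(f)^{-1}$; it is enough to check this for $n$ in a generating set.

For a pro-$p$ group $P$ let $P^{\mathbb Z/p}$ be the direct product of $p$ copies of $P$, with coordinates indexed by $\mathbb Z/p=\{0,\dots,p-1\}$, and let $\mathrm{pr}_0\colon P^{\mathbb Z/p}\to P$ be the projection to coordinate $0$. The wreath product $P\wr C_p=P^{\mathbb Z/p}\rtimes\langle\sigma\rangle$, with $\sigma$ of order $p$ acting by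
\begin{equation}\label{eq:shift}
(\sigma f\sigma^{-1})_i=f_{i-1},
\end{equation}
is a pro-$p$ group. Constant vectors $(y,\dots,y)$ commute with $\sigma$.

\section{Doubles along one element and even genus}\label{sec:even}

The idea of the injectivity proof is visible in genus two.

\begin{example}\label{ex:genus2}
Since $[a',b']^{-1}=[b',a']$, we have $\widehat\Gamma_2\simeq D=\langle a,b,a',b'\mid[a,b]=[a',b']\rangle$. Let $F_0$ be free on $a,b$, put $c=[a,b]$, and let
\[
T=F_0\amalg_{\langle c\rangle}(\langle c\rangle\times\langle s\rangle)=\langle a,b,s\mid scs^{-1}=c\rangle .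
\]
The subgroups $F_0$ and $sF_0s^{-1}$ of $T$ share the element $c$, so there is a homomorphism $\varphi\colon D\to T$ with $a\mapsto a$, $b\mapsto b$, $a'\mapsto sas^{-1}$, $b'\mapsto sbs^{-1}$. Elements of a pro-$p$ group are not finite words in the generators, so we do not argue with reduced words; we look for a left inverse of $\varphi$ instead. It cannot be a homomorphism $T\to D$, because $T$ has three generators and $D$, with abelianization $\mathbb Z_p^4$, needs four. So we enlarge the target.

Let $p=2$. The swap $\tau\colon a\leftrightarrow a'$, $b\leftrightarrow b'$ is an automorphism of order two of $D$, and it fixes $[a,b]=[a',b']$. Hence $a\mapsto a$, $b\mapsto b$, $s\mapsto\tau$ defines a homomorphism $\Psi$ from $T$ to the pro-$2$ group $D\rtimes\langle\tau\rangle$. We have $\Psi\varphi(a')=\tau a\tau^{-1}=a'$ and $\Psi\varphi(b')=b'$, so $\Psi\varphi$ is the inclusion of $D$, and $\varphi$ is injective.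

Let $p=3$. Now $s$ cannot be sent to an element of order two. We replace the swap of two letters by the cyclic shift of three coordinates, and fill the spare coordinate with an unprimed letter: define $\Theta\colon T\to D\wr C_3$ by
\[
a\mapsto(a,a,a'),\qquad b\mapsto(b,b,b'),\qquad s\mapsto\sigma .
\]
This respects the relation of $T$, because $\Theta(c)=([a,b],[a,b],[a',b'])$ is a constant vector. By \eqref{eq:shift}, $\Theta\varphi(a')=\sigma(a,a,a')\sigma^{-1}=(a',a,a)$ and $\Theta\varphi(b')=(b',b,b)$. So coordinate $0$ of $\Theta\varphi(y)$ is $y$ for each of the four generators $y$, and $\varphi$ is injective.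
\end{example}

In the example the left inverse is $\mathrm{pr}_0\circ\Theta$, defined on the subgroup $\Theta^{-1}(D^{\mathbb Z/p})$ of index $p$. The wreath product lets us write down a homomorphism on this subgroup without finding a presentation for it. Nothing special about $c$ was used. Let $F_0$ be a finitely generated free pro-$p$ group and $1\ne c\in F_0$. The \emph{double} of $F_0$ along $c$ is $D=F_0\amalg_{\langle c\rangle}F_0$. It comes with homomorphisms $j,j'\colon F_0\to D$ such that $j(c)=j'(c)$, and a homomorphism $D\to P$ is a pair of homomorphisms $F_0\to P$ that agree on $c$.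

\begin{proposition}\label{prop:double}
The double $D$ of $F_0$ along $c$ embeds in $T=F_0\amalg_{\langle c\rangle}(\langle c\rangle\times\langle s\rangle)$. If $c$ is not a $p$-th power in $F_0$, then $T\in\mathcal G_1$ and $D\in\mathcal L$.
\end{proposition}

\begin{proof}
Define $\varphi\colon D\to T$ by $j(x)\mapsto x$ and $j'(x)\mapsto sxs^{-1}$ for $x\in F_0$; this is possible since $scs^{-1}=c$. Define $\Theta\colon T\to D\wr C_p$ by $x\mapsto(j(x),\dots,j(x),j'(x))$ and $s\mapsto\sigma$; this is possible since $\Theta(c)$ is constant. The vector $\Theta\varphi(j(x))=\Theta(x)$ has coordinate $0$ equal to $j(x)$, and $\Theta\varphi(j'(x))=\sigma\Theta(x)\sigma^{-1}$ has coordinate $0$ equal to $\Theta(x)_{p-1}=j'(x)$. So $\Theta\varphi(D)\subseteq D^{\mathbb Z/p}$ and $\mathrm{pr}_0\Theta\varphi=\mathrm{id}_D$, and $\varphi$ is injective. If $c$ is not a $p$-th power, $\langle c\rangle$ is self-centralizing by Lemma~\ref{lem:free}, so $T\in\mathcal G_1$.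
\end{proof}

\begin{corollary}\label{cor:even}
Let $h\ge1$, and let $p$ be odd or $q=0$. Then $D(h,q)=\langle a_i,b_i,a_i',b_i'\ (1\le i\le h)\mid w=w'\rangle$ embeds in a group of $\mathcal G_1$.
\end{corollary}

\begin{proof}
The group $D(h,q)$ is the double of $F_0$ along $w$. Apply Lemma~\ref{lem:w} and Proposition~\ref{prop:double}.
\end{proof}

For $q=0$ the relator $ww'^{-1}=[a_1,b_1]\cdots[a_h,b_h]\,[b_h',a_h']\cdots[b_1',a_1']$ is that of genus $2h$, so the corollary recovers the first assertion of (a). The groups $D(h,q)$ have $4h$ generators; this is where the parity restriction enters.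

\section{Odd genus as a double along two elements}\label{sec:odd}

Fix $h\ge1$ and $q$, and put $G=G(h,q)$. Let $F$ be the free pro-$p$ group on $a_1,b_1,\dots,a_h,b_h,u$, and let $v=wu\in F$. Let $j,j'\colon F\to G$ be the homomorphisms with $j(a_i)=a_i$, $j(b_i)=b_i$, $j'(a_i)=a_i'$, $j'(b_i)=b_i'$ and $j(u)=j'(u)=u$. The presentation \eqref{eq:G} says that
\begin{equation}\label{eq:rel}
j(u)=j'(u),\qquad t\,j(v)\,t^{-1}=j'(v),
\end{equation}
and that there are no other relations: a homomorphism $G\to P$ is a triple consisting of homomorphisms $\alpha,\alpha'\colon F\to P$ and an element $\tau\in P$ with $\alpha(u)=\alpha'(u)$ and $\tau\alpha(v)\tau^{-1}=\alpha'(v)$.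

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii), first assertion]
Since $t\,wu\,t^{-1}u^{-1}=(twt^{-1})[t,u]$, the relation in \eqref{eq:G} is equivalent to
\begin{equation}\label{eq:relator}
(twt^{-1})\,[t,u]\,w'^{-1}=1 .
\end{equation}
Let $q=0$. Replacing $a_i,b_i$ by $\hat a_i=ta_it^{-1}$, $\hat b_i=tb_it^{-1}$ and keeping the other generators is a change of basis of the free group, and it turns \eqref{eq:relator} into
\[
[\hat a_1,\hat b_1]\cdots[\hat a_h,\hat b_h]\cdot[t,u]\cdot[b_h',a_h']\cdots[b_1',a_1']=1,
\]
the defining relation of $\Gamma_{2h+1}$.
\end{proof}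

As in Section~\ref{sec:even}, the relation $j(u)=j'(u)$ is realized by an extension of the centralizer of $u$. The element $u$ belongs to a basis of $F$, so $\langle u\rangle$ is self-centralizing by Lemma~\ref{lem:free}, and
\[
G_1=F\amalg_{\langle u\rangle}(\langle u\rangle\times\langle s\rangle)\in\mathcal G_1 .
\]
We send $j(x)\mapsto x$ and $j'(x)\mapsto sxs^{-1}$. The image of $t$ must conjugate $v$ to $svs^{-1}$, so it lies in the coset of $s$ modulo the centralizer of $v$. Inside $G_1$ this leaves no room. By Lemma~\ref{lem:centralizer} below the only choices are $t\mapsto sv^\lambda$, and then $y=t\,j(v)^{-\lambda}$ maps to $s$, so $[y,u]$ is killed. For $q=0$ this commutator is nontrivial in $G$: by \eqref{eq:relator} there is a homomorphism to the free pro-$p$ group on $x,z$ with $t,a_1'\mapsto x$ and $u,b_1'\mapsto z$ and the other generators going to $1$, and it sends $[y,u]$ to $[xz^{-\lambda},z]=[x,z]\ne1$. So the centralizer of $v$ has to be enlarged as well. We put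
\begin{equation}\label{eq:H}
H=G_1\amalg_{\langle v\rangle}(\langle v\rangle\times\langle r\rangle)
\end{equation}
and send $t\mapsto sr^{-1}$.

The following picture for $q=0$ explains these formulas; the proofs do not use it. Let $\Sigma$ be the compact orientable surface of genus $h$ with two boundary circles. Its fundamental group is free on $a_i,b_i,u$, and the boundary circles represent $u$ and $(wu)^{-1}$. For each boundary circle glue both ends of an annulus to it by the identity map. The fundamental group of the resulting space $Z$ has pro-$p$ completion $H$, with $s$ and $r$ crossing the two annuli. The $p$-fold cyclic cover of $Z$ given by $F\mapsto0$, $s,r\mapsto1\in\mathbb Z/p$ consists of copies $\Sigma_0,\dots,\Sigma_{p-1}$ of $\Sigma$, consecutive ones being joined by two annuli (Figure~\ref{fig:cover}). The copies $\Sigma_0,\Sigma_1$ and the two annuli between them form a closed surface of Euler characteristic $2\cdot(-2h)$, hence of genus $2h+1$. The loop $sr^{-1}$ crosses from $\Sigma_0$ to $\Sigma_1$ through one annulus and returns through the other. The cover retracts onto this closed surface by folding all $\Sigma_k$ with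 $k\ne1$ onto $\Sigma_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=2pt}]
\node (a) at (0,0) {$\Sigma_0$};
\node (b) at (3,0) {$\Sigma_1$};
\node (c) at (1.5,2.4) {$\Sigma_2$};
\draw[very thick] (a) to[bend left=14] (b);
\draw[very thick,dashed] (a) to[bend right=14] (b);
\draw (b) to[bend left=14] (c);
\draw[dashed] (b) to[bend right=14] (c);
\draw (c) to[bend left=14] (a);
\draw[dashed] (c) to[bend right=14] (a);
\draw[->] (4,1.2) -- (5.2,1.2);
\node (d) at (6.2,1.2) {$\Sigma_0$};
\node (e) at (9.2,1.2) {$\Sigma_1$};
\draw[very thick] (d) to[bend left=14] (e);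
\draw[very thick,dashed] (d) to[bend right=14] (e);
\end{tikzpicture}
\caption{The case $p=3$. Each vertex is a copy of a surface $\Sigma$ of genus $h$ with two boundary circles $u$ and $v$. Solid edges are annuli joining $u$-circles, dashed edges are annuli joining $v$-circles. The thick part is a closed surface of genus $2h+1$. The space on the left retracts onto it: $\Sigma_2$ maps to $\Sigma_0$, the annuli between $\Sigma_1$ and $\Sigma_2$ map to the thick annuli, and those between $\Sigma_2$ and $\Sigma_0$ collapse to the boundary circles of $\Sigma_0$.}
\label{fig:cover}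
\end{figure}

\section{The centralizer of $v$ after the first extension}\label{sec:centralizer}

For $H$ to lie in $\mathcal G_2$, the subgroup $\langle v\rangle$ must be self-centralizing in $G_1$. Lemma~\ref{lem:free} does not apply directly, since $G_1$ contains $\langle u,s\rangle\simeq\mathbb Z_p^2$ and is not free. Let $\rho\colon G_1\to F$ be the retraction with $s\mapsto1$. It maps $C_{G_1}(v)$ into $C_F(v)=\langle v\rangle$, so the centralizer lies in the subgroup $\rho^{-1}(\langle v\rangle)$. We show that this subgroup is free, and for that we need to describe $\ker\rho$ together with the action of $v$ on it.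

\begin{lemma}\label{lem:general}
Let $F$ be a finitely generated free pro-$p$ group, and let $u,v\in F$ be nontrivial. Suppose that $v$ is not a $p$-th power in $F$ and that, for $x\in F$ and $\lambda\in\mathbb Z_p$, the inclusion $x^{-1}v^\lambda x\in\langle u\rangle$ forces $\lambda=0$. Then $C_{G_1}(v)=\langle v\rangle$ in $G_1=F\amalg_{\langle u\rangle}(\langle u\rangle\times\langle s\rangle)$.
\end{lemma}

\begin{proof}
The kernel of $\rho$ is generated by the conjugates $xsx^{-1}$, $x\in F$, and $xsx^{-1}$ depends only on the coset $xU$, where $U=\langle u\rangle$. So let $X=F/U$ be the space of left cosets, with $F$ acting by left multiplication. It is the inverse limit of the finite $F$-sets $F/VU$, where $V$ runs over the open normal subgroups of $F$. Let $N$ be the free pro-$p$ group on the profinite space $X$. It is the inverse limit of the free pro-$p$ groups on the sets $F/VU$, on each of which $F$ acts through the finite group $F/V$ by permuting the basis. Hence $F$ acts continuously on $N$, and $N\rtimes F$ is a pro-$p$ group.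

\emph{Step 1: $G_1\simeq N\rtimes F$, with $\ker\rho$ corresponding to $N$.} Let $o\in X$ be the coset $U$. It is fixed by $u$, so it commutes with $u$ in $N\rtimes F$, and there is a homomorphism $\mu\colon G_1\to N\rtimes F$ that is the identity on $F$ and sends $s\mapsto o$. Conversely, the map $X\to G_1$, $xU\mapsto xsx^{-1}$, is well defined because $U$ commutes with $s$, and continuous because $F\to X$ is a quotient map. It extends to a homomorphism $\theta\colon N\to G_1$, and $\theta(f\cdot xU)=fxsx^{-1}f^{-1}=f\theta(xU)f^{-1}$ for $f\in F$. So $\theta$ and the inclusion of $F$ define $\nu\colon N\rtimes F\to G_1$. Both composites are the identity on $F$; moreover $\nu\mu(s)=\theta(o)=s$ and $\mu\nu(xU)=xox^{-1}=x\cdot o=xU$. Thus $\mu$ and $\nu$ are mutually inverse. The map $\rho\nu$ kills $X$ and fixes $F$, so it is the projection with kernel $N$. In particular $\rho^{-1}(\langle v\rangle)=N\rtimes\langle v\rangle$.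

\emph{Step 2: $N\rtimes\langle v\rangle$ is free pro-$p$ with $v$ in a basis.} If $v^\lambda xU=xU$, then $x^{-1}v^\lambda x\in U$, so $\lambda=0$ by hypothesis. Thus $\langle v\rangle\simeq\mathbb Z_p$ acts freely on $X$. When a profinite group acts freely on a profinite space, the quotient map to the space of orbits has a continuous section \cite[Lemma~5.6.5]{RZ}. Let $Y\subseteq X$ be the image of such a section; it is closed and meets each orbit once. The map $\mathbb Z_p\times Y\to X$, $(\lambda,y)\mapsto v^\lambda y$, is a continuous bijection of compact Hausdorff spaces, hence a homeomorphism.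

A homomorphism from $N\rtimes\langle v\rangle$ to a pro-$p$ group $P$ is an element $\pi\in P$, the image of $v$, together with a continuous map $\theta\colon X\to P$ such that $\theta(v^\lambda x)=\pi^\lambda\theta(x)\pi^{-\lambda}$ for all $x\in X$, $\lambda\in\mathbb Z_p$. Such a $\theta$ is determined by its restriction to $Y$. Conversely, every continuous map $\kappa\colon Y\to P$ is such a restriction: the formula $\theta(v^\lambda y)=\pi^\lambda\kappa(y)\pi^{-\lambda}$ defines an equivariant map on $X$, continuous by the homeomorphism above. So homomorphisms $N\rtimes\langle v\rangle\to P$ correspond bijectively, by restriction, to continuous maps $Y\sqcup\{v\}\to P$, which is the claim.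

\emph{Step 3.} Let $z\in C_{G_1}(v)$. Then $\rho(z)$ commutes with $\rho(v)=v$, so $\rho(z)\in\langle v\rangle$ by Lemma~\ref{lem:free} in $F$, and $z\in N\rtimes\langle v\rangle$. By Step~2 and Lemma~\ref{lem:free} in $N\rtimes\langle v\rangle$, we get $z\in\langle v\rangle$.
\end{proof}

A hypothesis of this kind is needed: if $x^{-1}vx\in\langle u\rangle$, then $xsx^{-1}$ commutes with $v$, and it is not in $\langle v\rangle$ because it survives under the homomorphism $G_1\to\mathbb Z_p$ with $F\mapsto0$, $s\mapsto1$.

\begin{lemma}\label{lem:centralizer}
For $F$, $u$, $v=wu$ as in Section~\ref{sec:odd}, the subgroup $\langle v\rangle$ is self-centralizing in $G_1$. Hence the group $H$ of \eqref{eq:H} lies in $\mathcal G_2$.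
\end{lemma}

\begin{proof}
We check the hypotheses of Lemma~\ref{lem:general}. The homomorphism $F\to\mathbb Z/p$ with $u\mapsto1$, $a_i,b_i\mapsto0$ sends $v$ to $1$, so $v$ is nontrivial and not a $p$-th power. Suppose $x^{-1}v^\lambda x\in\langle u\rangle$. Apply the homomorphism $F\to F_0$ onto the free pro-$p$ group on the $a_i,b_i$ that kills $u$ and fixes the other generators. It sends $v$ to $w$, so a conjugate of $w^\lambda$ is trivial, and $w^\lambda=1$. Since $w\ne1$ by Lemma~\ref{lem:w}, $\lambda=0$.
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:main} where $h\ge1$ is used. For $h=0$ one would have $w=1$ and $v=u$, and $s$ would centralize $v$.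

\section{The embedding}\label{sec:embedding}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the universal property of $G$ stated after \eqref{eq:rel}, there is a homomorphism $\varphi\colon G\to H$ with
\[
\varphi(j(x))=x,\qquad\varphi(j'(x))=sxs^{-1}\quad(x\in F),\qquad\varphi(t)=sr^{-1},
\]
because $sus^{-1}=u$ and $(sr^{-1})v(sr^{-1})^{-1}=s(r^{-1}vr)s^{-1}=svs^{-1}$.

We construct $\Theta\colon H\to G\wr C_p$. On $F$ and $s$ we proceed as in Proposition~\ref{prop:double}:
\[
\Theta(x)=\bigl(j(x),\dots,j(x),j'(x)\bigr)\quad(x\in F),\qquad\Theta(s)=\sigma,
\]
with $j'(x)$ in coordinate $p-1$. The vector $\Theta(u)$ is constant by \eqref{eq:rel}, so it commutes with $\sigma$, and $\Theta$ is defined on $G_1$. The image of $r$ has to commute with $\Theta(v)$. This vector need not be constant, but it is conjugate to a constant vector: with $\delta=(1,\dots,1,t)$, where $t$ is in coordinate $p-1$, relation \eqref{eq:rel} gives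
\[
\Theta(v)=\bigl(j(v),\dots,j(v),t\,j(v)\,t^{-1}\bigr)=\delta\,\bigl(j(v),\dots,j(v)\bigr)\,\delta^{-1}.
\]
Hence $\Theta(v)$ commutes with $\delta\sigma\delta^{-1}$, and $\Theta(r)=\delta\sigma\delta^{-1}$ extends $\Theta$ to $H$.

Now compute $\Theta\varphi$ on generators, using \eqref{eq:shift}. For $x\in F$,
\begin{align*}
\Theta\varphi(j(x))&=\Theta(x)=\bigl(j(x),\dots,j(x),j'(x)\bigr),\\
\Theta\varphi(j'(x))&=\sigma\Theta(x)\sigma^{-1}=\bigl(j'(x),j(x),\dots,j(x)\bigr),\\
\Theta\varphi(t)&=\sigma\cdot\delta\sigma^{-1}\delta^{-1}=(\sigma\delta\sigma^{-1})\,\delta^{-1}=(t,1,\dots,1)\,(1,\dots,1,t^{-1}).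
\end{align*}
All three lie in $G^{\mathbb Z/p}$, and since coordinates $0$ and $p-1$ are different, their coordinates $0$ are $j(x)$, $j'(x)$ and $t$. So $\Theta\varphi(G)\subseteq G^{\mathbb Z/p}$, and the homomorphism $\mathrm{pr}_0\Theta\varphi\colon G\to G$ is the identity on generators, hence the identity. Therefore $\varphi$ is injective.

The image $\varphi(G)$ is a finitely generated closed subgroup of $H$, and $H\in\mathcal G_2$ by Lemma~\ref{lem:centralizer}. So $G\in\mathcal L$. Let $M=\Theta^{-1}(G^{\mathbb Z/p})$. It is the kernel of the composite $H\to G\wr C_p\to\langle\sigma\rangle$, which is onto because $\Theta(s)=\sigma$; so $M$ is open and normal of index $p$. It contains $\varphi(G)$, and $\varphi\,\mathrm{pr}_0\Theta\colon M\to\varphi(G)$ sends $\varphi(y)$ to $\varphi(y)$ for $y\in G$, so it is a retraction. This proves (i). The isomorphism in (ii) was proved in Section~\ref{sec:odd}, and with (i) it gives $\widehat\Gamma_{2h+1}\in\mathcal L$ for all $h\ge1$.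
\end{proof}

\begin{remark}\label{rem:coordinates}
The three displayed formulas identify every coordinate of $\Theta\varphi$. Coordinate $0$ is the identity of $G$. Coordinate $p-1$ is the swap $j(x)\leftrightarrow j'(x)$, $t\mapsto t^{-1}$. Each of the remaining $p-2$ coordinates is the folding map $j(x),j'(x)\mapsto j(x)$, $t\mapsto1$. For $p=2$ only the identity and the swap occur, as in Example~\ref{ex:genus2}. The retraction $\mathrm{pr}_0\Theta$ maps $s^kFs^{-k}$ through $j'$ for $k\equiv1\pmod p$ and through $j$ otherwise, as in Figure~\ref{fig:cover}. The injectivity of $\varphi$ used no property of $u$ and $v$ beyond their nontriviality; their shape matters only for the membership $H\in\mathcal G_2$.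
\end{remark}

\section{Demushkin groups for odd $p$}\label{sec:demushkin}

Let $p$ be odd. For such $p$, a Demushkin group can be described as a finitely generated pro-$p$ group $D$ such that $\dim H^2(D,\mathbb F_p)=1$ and the cup product $H^1(D,\mathbb F_p)\times H^1(D,\mathbb F_p)\to H^2(D,\mathbb F_p)$ is nondegenerate. Let $d(D)$ be the minimal number of generators. Let $q(D)$ be the order of the torsion subgroup of the abelianization of $D$ if this subgroup is nontrivial, and $q(D)=0$ otherwise; thus $q(D)\in\{0,p,p^2,\dots\}$. We use three published facts.
\begin{itemize}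
\item[(D1)] (Demushkin, Serre, Labute; see \cite[III, \S9]{NSW}.) For odd $p$, the number $d(D)$ is even, $D$ is determined up to isomorphism by the pair $(d(D),q(D))$, it has cohomological dimension $2$, and $\dim H^2(D,\mathbb F_p)=1$.
\item[(D2)] (\cite[III, \S9]{NSW}.) Let $E$ be free pro-$p$ on $x_1,\dots,x_d$, and let $E_2=E^p[E,E]$ and $E_3=E_2^p[E_2,E]$, where $E^p$ is generated by the $p$-th powers. Let $1\ne\varrho\in E_2$ with $\varrho\equiv\prod_i x_i^{pe_i}\prod_{i<k}[x_i,x_k]^{e_{ik}}\pmod{E_3}$. If the alternating matrix over $\mathbb F_p$ with entries $e_{ik}$ above the diagonal is nondegenerate, then $\langle x_1,\dots,x_d\mid\varrho\rangle$ is a Demushkin group. (For odd $p$ this matrix describes, up to sign, the cup product on $H^1$.)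
\item[(D3)] (\cite{KZ}.) Every $2$-generated group in $\mathcal L$ is free pro-$p$ or abelian.
\end{itemize}
In (D2) the group needs exactly $d$ generators, because $\varrho$ lies in the Frattini subgroup $E_2$. By (D1), to place all Demushkin groups with $d\ge4$ in $\mathcal L$ it is enough to exhibit one for each pair $(d,q)$. The two families of doubles provide them.

\begin{lemma}\label{lem:invariants}
Let $p$ be odd, $h\ge1$ and $q\in\{0,p,p^2,\dots\}$. Then $G(h,q)$ and $D(h,q)$ are Demushkin groups with invariants $(4h+2,q)$ and $(4h,q)$.
\end{lemma}

\begin{proof}
Let $E$ be free on the generators in \eqref{eq:G}, ordered as $a_1,b_1,\dots,a_h,b_h,t,u,a_1',b_1',\dots,a_h',b_h'$, and let $\varrho$ be the left side of \eqref{eq:relator}. The elements $a_1^q$, $a_1'^{\,q}$ and all commutators lie in $E_2$, and $E_2/E_3$ is central in $E/E_3$. So $twt^{-1}\equiv w$, the factors may be reordered, and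
\[
\varrho\equiv a_1^{q}\,a_1'^{\,-q}\prod_{i}[a_i,b_i]\cdot[t,u]\cdot\prod_i[a_i',b_i']^{-1}\pmod{E_3}.
\]
The alternating matrix is block diagonal with blocks $\pm\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, hence nondegenerate. Also $\varrho\neq1$: sending $t\mapsto\xi$, $u\mapsto\eta$ and the other generators to $1$ maps $\varrho$ to $\zeta\in\mathrm{Heis}$. By (D2), $G(h,q)$ is Demushkin with $d=4h+2$. Its abelianization is $\mathbb Z_p^{d}/\langle q(a_1-a_1')\rangle$. As $a_1-a_1'$ belongs to a basis of $\mathbb Z_p^d$, this is $\mathbb Z_p^{d-1}\oplus\mathbb Z_p/q\mathbb Z_p$, and the second invariant is $q$.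

For $D(h,q)$ the relator $ww'^{-1}$ satisfies the same congruence without the factor $[t,u]$, so the matrix is again block diagonal and nondegenerate. The relator is nontrivial, since killing the primed generators maps it to $w\ne1$. Its image in the abelianization $\mathbb Z_p^{4h}$ of the free group is again $q(a_1-a_1')$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:demushkin}]
Let $D$ have invariants $(d,q)$. Since $H^2(D,\mathbb F_p)\ne0$, the group $D$ is nontrivial, and $d$ is even by (D1); so $d=2$, or $d=4h$, or $d=4h+2$ with $h\ge1$.

If $d=4h+2\ge6$, then $D\simeq G(h,q)$ by (D1) and Lemma~\ref{lem:invariants}, and $D\in\mathcal L$ by Theorem~\ref{thm:main}. If $d=4h\ge4$, then $D\simeq D(h,q)$ for the same reason, and $D\in\mathcal L$ by Corollary~\ref{cor:even}. If $D\simeq\mathbb Z_p^2$, then $D\in\mathcal G_1$, as noted after Definition~\ref{def:limit}.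

Conversely, let $D\in\mathcal L$ with $d<4$, so $d=2$. The group $D$ is not free, since $H^2(D,\mathbb F_p)\neq0$, so it is abelian by (D3). It is torsion-free, because a group of order $p$ has infinite cohomological dimension and the cohomological dimension of a closed subgroup is at most that of the group. A finitely generated torsion-free abelian pro-$p$ group with minimal number of generators $2$ is $\mathbb Z_p^2$.
\end{proof}

The assumption that $p$ is odd entered through (D1) and (D2), and through Lemma~\ref{lem:w}, where the exponent of the Heisenberg group shows that $w$ is not a $p$-th power when $q\ne0$.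

\begin{thebibliography}{9}

\bibitem{KZ}
Kochloukova and Zalesskii, \emph{On pro-$p$ analogues of limit groups via extensions of centralizers}, Math. Z. 267 (2011).

\bibitem{NSW}
Neukirch, Schmidt and Wingberg, \emph{Cohomology of Number Fields}.

\bibitem{RZ}
Ribes and Zalesskii, \emph{Profinite Groups}.

\bibitem{SZ}
Henrique Souza and Pavel Zalesskii, \emph{Revisiting fully residually free Demushkin groups}, arXiv:2603.16814 (2026).

\end{thebibliography}
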